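# The Gromov width of a toric manifold and the relations among its facet normals

## 1. Delzant polytopes, the Gromov width and the Fano condition

Throughout, $T^n=\mathbb R^n/\mathbb Z^n$, so each circle factor has period $1$.

**Definition 1 (symplectic toric manifold).** A closed symplectic toric manifold is a closed connected symplectic manifold $(M^{2n},\omega)$ with an effective Hamiltonian action of $T^n$ and moment map $\mu:M\to\mathbb R^n$, normalized with respect to this period-$1$ torus.

With this normalization, a $2$-sphere whose moment image is an edge has symplectic area equal to the lattice length of that edge. (If an edge is $v'-v=\ell u$ with $u\in\mathbb Z^n$ primitive and $\ell>0$, its lattice length is $\ell$.) By Delzant's theorem, $M$ is determined by its moment polytope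
$$P=\mu(M)=\{x\in\mathbb R^n:\langle x,\eta_i\rangle\le\kappa_i,\ i=1,\dots,N\}.$$
Here $N$ is the number of facets $F_i$, the $\eta_i\in\mathbb Z^n$ are the primitive outward normals, and $\kappa_i\in\mathbb R$. At each vertex exactly $n$ facets meet, and their normals form a $\mathbb Z$-basis of $\mathbb Z^n$; we call this the Delzant condition.

*Example (projective space).* The simplex $\{x\ge 0,\ \sum x_j\le\ell\}$ has normals $-e_1,\dots,-e_n,(1,\dots,1)$ and constants $0,\dots,0,\ell$. It belongs to $\mathbb{CP}^n$ with lines of area $\ell$. For $n=1$ it is an interval of length $\ell$, and $\mathbb{CP}^1$ has area $\ell$.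

*Example (the trapezoid).* Let $m\ge1$ and $b,f>0$. The trapezoid
$$P_m=\{(x,y): x\ge0,\ 0\le y\le f,\ x+my\le b+mf\}$$
has normals $-e_1,\,-e_2,\,e_2,\,(1,m)$ and constants $0,\,0,\,f,\,b+mf$. Adjacent normals have determinant $\pm1$, so it is Delzant. Its top edge $\{y=f\}$ has length $b$, its bottom edge has length $b+mf$, and both of its other edges have lattice length $f$; the slanted one is $f\cdot(-m,1)$. It will be our test case.

**Definition 2 (Gromov width).** $w_G(M)=\sup\{\pi r^2: B^{2n}(r)\text{ symplectically embeds into }(M,\omega)\}$, where $B^{2n}(r)\subset\mathbb R^{2n}$ is the ball of radius $r$ with the standard form.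

*Example.* For $\mathbb{CP}^1$ of area $\ell$ we have $w_G=\ell$. An embedded disc has area at most $\ell$, and the complement of a small closed disc is an open disc of any prescribed area less than $\ell$.

**Definition 3 (normal fan, $X_\Sigma$).** The normal fan $\Sigma$ of $P$ has one cone for each face of $P$, spanned by the $\eta_i$ of the facets containing that face. It is complete, and it is smooth: the generators of each cone are part of a $\mathbb Z$-basis of $\mathbb Z^n$. It determines a compact smooth complex toric variety $X_\Sigma$, diffeomorphic to $M$.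

We say that a set of indices $S$ *spans a cone of $\Sigma$* if $\{\eta_i\}_{i\in S}$ is the set of generators of a cone of $\Sigma$; equivalently, $\bigcap_{i\in S}F_i\neq\emptyset$. Subsets of spanning sets span.

*Example.* In $P_m$ the cyclic order of the normals is $-e_1,-e_2,(1,m),e_2$. The four adjacent pairs span the four maximal cones. The pairs $\{e_2,-e_2\}$ and $\{-e_1,(1,m)\}$ do not span cones.

**Definition 4 (Fano).** $M$ is Fano if $X_\Sigma$ is a Fano variety, i.e. its anticanonical divisor is ample. Equivalently, $\{x:\langle x,\eta_i\rangle\le1,\ i=1,\dots,N\}$ has exactly $N$ facets and the same normal fan $\Sigma$ as $P$.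

This is a condition on the $\eta_i$ only, not on $\omega$ or the $\kappa_i$. It is not the same as monotonicity: the rectangle $[0,a]\times[0,b]$ is Fano for all $a,b>0$.

*Example.* For $P_m$ the test polygon is $\{x\ge-1,\ -1\le y\le1,\ x+my\le1\}$. On the line $y=1$ it is $-1\le x\le 1-m$. This is a segment of length $1$ for $m=1$, a single point for $m=2$, and empty for $m\ge3$. So for $m\ge2$ the inequality $y\le1$ gives no facet, and $P_m$ is not Fano. For $m=1$ all four facets survive in the same cyclic order, and $P_1$ is Fano.

## 2. Relations among the normals and the bound $\sum a_i\kappa_i$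

**Definition 5 (relations and their area).** Let $K$ be the set of all $a\in\mathbb Z_{\ge0}^N$ with $a\ne0$ and $\sum a_i\eta_i=0$. For $a\in K$ put
$$\ell(a)=\sum_{i=1}^N a_i\kappa_i,\qquad \lambda(P)=\inf_{a\in K}\ell(a).$$

*Example (computed by hand).* For $\mathbb{CP}^n$ with simplex of size $\ell$, a relation is $c\cdot(1,\dots,1)$ with $c\ge1$. Its area is $c\ell$, so $\lambda=\ell$.

For $P_m$, write $\alpha,\beta,\gamma,s$ for the coefficients of $-e_1,-e_2,e_2,(1,m)$. The relation says $\alpha=s$ and $\beta=\gamma+ms$. Hence
$$\ell=\gamma f+s(b+mf),\qquad (\gamma,s)\in\mathbb Z_{\ge0}^2\setminus\{0\}.$$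
Since $b+mf>f$, the minimum is $\lambda(P_m)=f$. It is attained only at $\gamma=1,\ s=0$, i.e. at the relation $e_2+(-e_2)=0$.

**Definition 6 (primitive collection).** $C\subset\{1,\dots,N\}$ is a primitive collection if $\{\eta_i\}_{i\in C}$ does not span a cone of $\Sigma$ but each proper subset does.

Every set that does not span a cone contains a primitive collection: take a minimal non-spanning subset. Single rays span cones, so $|C|\ge2$.

*Example.* For $\mathbb{CP}^n$ the only primitive collection is the set of all $n+1$ normals, and it has zero sum. For $P_m$ they are $\{e_2,-e_2\}$, with sum $0$, and $\{-e_1,(1,m)\}$, with sum $me_2\neq0$.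

We can now pose the question. A result of Lu says: *if $M$ is Fano, then $w_G(M)\le\sum a_i\kappa_i$ for every $a\in K$.* Hwang, Lee and Suh ("The Gromov width of generalized Bott manifolds", arXiv:1801.06318, 2018) are the source of the following problem. *If $M$ is not necessarily Fano, does $w_G(M)\le\sum a_i\kappa_i$ still hold for every $a\in K$?* In words: does each way of writing $0$ as a non-negative combination of facet normals limit the size of a symplectic ball?

The answer is yes. Write $1_C\in\mathbb Z^N$ for the indicator vector of $C$.

**Theorem A.** For every closed symplectic toric manifold, $w_G(M)\le\lambda(P)$. That is, $w_G(M)\le\sum a_i\kappa_i$ for all $a\in K$.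

**Theorem B.**

1. $\lambda(P)=\min\{\sum_{i\in C}\kappa_i: C\text{ a primitive collection},\ \sum_{i\in C}\eta_i=0\}$. In particular such $C$ exist, and every minimizer of $\ell$ on $K$ is of the form $1_C$ with $C$ of this type.
2. Let $1_C$ be a minimizer, $k=|C|$, and $A\in H_2(M;\mathbb Z)$ the class with $A\cdot D_i=1$ for $i\in C$ and $A\cdot D_i=0$ otherwise, where $D_i=\mu^{-1}(F_i)$. Then $GW_A(PD[pt],h^{k-1})=(h\cdot A)^{k-1}\ne0$ for every ample $h$. Consequently $w_G(M,\omega')\le\omega'(A)$ for every symplectic form $\omega'$ (toric or not) connected to $\omega$ by a path of symplectic forms.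
3. (Sharpness.) $w_G(M)=\lambda(P)$ whenever $P$ contains an integral affine image of $\{x\ge0,\ \sum x_j\le\lambda(P)\}\subset\mathbb R^n$. This happens for all $\mathbb P(\mathcal O\oplus\mathcal O(m))\to\mathbb{CP}^{n-1}$, $n\ge2$, $m\ge1$ (non-Fano when $m\ge n$), with $w_G$ the area of the fibre. It also happens for every toric $\mathbb{CP}^{k-1}$-bundle with sufficiently small fibre.
4. (No converse.) There are toric 4-manifolds with $w_G(M)<\lambda(P)$.

## 3. Relations as homology classes

To use holomorphic curves we must turn combinatorial relations into homology classes with the right area. Three facts do this.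

**(T1)** (Delzant; Guillemin.) $M$ carries a $T^n$-invariant $\omega$-compatible integrable complex structure for which $M\cong X_\Sigma$ equivariantly (possibly after inverting the torus), and the $D_i=\mu^{-1}(F_i)$ are the toric divisors. So $\omega$ is a Kähler form on $X:=X_\Sigma$.

**(T2)** For $B\in H_2(X;\mathbb Z)$ put $b_i=B\cdot D_i$. Then $\sum b_i\eta_i=0$, and $c_1(X)=\sum[D_i]$.

The relation holds because $\sum_i\langle m,\eta_i\rangle D_i$ is, up to sign, the divisor of the character $\chi^m$. So it pairs to $0$ with $B$, which says $\langle m,\sum b_i\eta_i\rangle=0$ for all $m\in\mathbb Z^n$. The formula for $c_1$ is standard. We also recall that $H_2(X;\mathbb Z)$ is torsion-free and that the $D_i$ generate $H^2(X;\mathbb Z)$, so a class $B$ is determined by the numbers $B\cdot D_i$.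

**(T3)** $\omega(B)=\sum_i\kappa_i\,(B\cdot D_i)$ for all $B\in H_2(X;\mathbb Z)$.

**Proof of (T3).** Both sides are linear in $B$, and $H_2$ is generated by the spheres over edges, so let $S$ be such a sphere. Let its edge have endpoints $v,v'$ and lattice length $\ell$. Let the facets at $v$ be $i_1,\dots,i_n$ and those at $v'$ be $i_1,\dots,i_{n-1},i_n'$. The wall relation
$$\eta_{i_n}+\eta_{i_n'}+\sum_{j<n}b_j\eta_{i_j}=0$$
has as its coefficients the numbers $S\cdot D_i$ (standard, e.g. Cox–Little–Schenck, §6.4); the other $S\cdot D_i$ vanish. Since $\kappa_{i_j}=\langle v,\eta_{i_j}\rangle$ for $j\le n$,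
$$\sum_i\kappa_i\,(S\cdot D_i)=\kappa_{i_n'}+\Big\langle v,\ \eta_{i_n}+\sum_{j<n}b_j\eta_{i_j}\Big\rangle=\kappa_{i_n'}-\langle v,\eta_{i_n'}\rangle=\langle v'-v,\eta_{i_n'}\rangle .$$
Write $v'-v=\ell u$ with $u$ primitive. Then $u$ is orthogonal to $\eta_{i_1},\dots,\eta_{i_{n-1}}$, and together with $\eta_{i_n'}$ these form a $\mathbb Z$-basis by the Delzant condition at $v'$. So $\langle u,\eta_{i_n'}\rangle=\pm1$. The sign is $+$ because $\langle v,\eta_{i_n'}\rangle<\kappa_{i_n'}=\langle v',\eta_{i_n'}\rangle$. Hence the sum equals $\ell$, which is $\omega(S)$ by the normalization. $\square$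

*Example.* In $P_m$, let $E$ be the sphere over the top edge and $F$ the sphere over the left edge. The wall relations are
$$E:\ (-e_1)+(1,m)-m\,e_2=0,\qquad F:\ e_2+(-e_2)=0 .$$
So $E\cdot D_{e_2}=-m$. Since $E=D_{e_2}$, the curve $E$ has self-intersection $-m$. By (T2), $c_1(E)=2-m$ and $c_1(F)=2$. By (T3), $\omega(E)=(b+mf)-mf=b$ and $\omega(F)=f$, in agreement with the edge lengths.

## 4. Stable maps and Gromov–Witten invariants

**Definition 7 (genus-$0$ stable map).** Let $J$ be an $\omega$-tame almost complex structure. A genus-$0$ stable $J$-map with $m$ marked points consists of a connected nodal curve $\Gamma$ whose components are spheres arranged in a tree, distinct non-nodal points $x_1,\dots,x_m\in\Gamma$, and a continuous map $f:\Gamma\to M$ that is $J$-holomorphic on each component. Each component on which $f$ is constant ("contracted") must carry at least three special points, i.e. nodes and marked points. Its class is $f_*[\Gamma]\in H_2(M;\mathbb Z)$.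

*Example.* Take a line in $\mathbb{CP}^2$ with two marked points and let the second tend to the first. The limit is $\Gamma=Z\cup Z'$, where $Z$ maps to the line and $Z'$ is contracted and carries $x_1$, $x_2$ and the node.

Let $\overline{\mathcal M}_{0,m}(X,A)$ be the space of such maps in class $A$ up to isomorphism, with evaluation maps $ev_j(f)=f(x_j)$. Its expected complex dimension is $n-3+c_1(A)+m$. It carries a virtual class of that dimension, and $GW_A(\alpha_1,\dots,\alpha_m)$ is the integral of $\prod ev_j^*\alpha_j$ over it. We use four facts. The invariants for arbitrary closed symplectic manifolds are those of Fukaya–Ono (*Topology* 38, 1999) and Li–Tian (in *Topics in symplectic 4-manifolds*, 1998).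

* **(G1)** $GW_A(\alpha_1,\dots,\alpha_m)\in\mathbb Q$ is invariant under deformation of $\omega$ through symplectic forms.
* **(G2)** The virtual cycle can be represented in arbitrarily small neighborhoods of the compact space of stable $J$-maps. Hence, if for some $\omega$-tame $J$ and some point $p$ no genus-$0$ stable $J$-map in class $A$ passes through $p$, then $GW_A(PD[pt],\alpha_2,\dots,\alpha_m)=0$: represent $PD[pt]$ by a form supported near $p$.
* **(G3)** For smooth complex projective $X$ these invariants equal the algebraic ones defined with the Behrend–Fantechi virtual class (Li–Tian, *Asian J. Math.* 3, 1999; Siebert, *Ann. Inst. Fourier* 49, 1999).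
* **(G4)** (Behrend–Fantechi, *Invent. Math.* 128, 1997.) The algebraic virtual class is compatible with restriction to open substacks. On the open locus where $H^1(f^*TX)=0$ the moduli stack is smooth of the expected dimension, and the virtual class is the fundamental class.

## 5. One relation, one class: the obstruction in $E+mF$

Here is the natural first plan. A relation $a\in K$ should correspond to a class $A_a$ with $A_a\cdot D_i=a_i$, whose area is $\ell(a)$ by (T3). If some GW invariant of $A_a$ with a point constraint is nonzero, then by (G2) for every tame $J$ there is a stable $J$-map in class $A_a$ through every point. Putting the standard complex structure on an embedded ball and looking at the curve through its center should then bound the ball by $\ell(a)$ (this is done in Section 9). To compute the invariant one would use the complex structure of $X$, fix a point $p$ off all the $D_i$, and hope that every stable map through $p$ has $H^1(f^*TX)=0$, so that (G4) applies.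

Try it on $P_m$ with $m\ge2$ and the relation $(-e_1)+(1,m)+m(-e_2)=0$, that is, $\gamma=0,\ s=1$ in Section 2. The class is $A=E+mF$. Indeed $A\cdot D_{e_2}=-m+m=0$, $A\cdot D_{-e_2}=m$, and the other two numbers are $1$. Let $\Gamma$ be $E$ together with $m$ distinct fibres attached to it, the first of them through $p$. This is a stable map in class $A$ through $p$. The restriction $f^*TX\to TX|_E$ is surjective, and $H^2$ vanishes on a curve, so $H^1(\Gamma,f^*TX)$ surjects onto $H^1(E,TX|_E)$. From $0\to\mathcal O(2)\to TX|_E\to\mathcal O(-m)\to0$ we get
$$H^1(E,TX|_E)\cong H^1(\mathbb P^1,\mathcal O(-m))\cong\mathbb C^{m-1}\neq0 .$$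
So (G4) does not apply. The culprit is the component $E$ with $c_1(E)=2-m\le0$, which a Fano variety cannot contain. All numbers $A\cdot D_i$ are non-negative, and this does not prevent a component inside $D_{e_2}$ from having a negative intersection number with $D_{e_2}$.

Two observations get past this point.

First, *we need not treat every relation*. A bound $w_G\le\lambda(P)$ by the least area implies all the others.

Second, *in a class of least area there is no room for bad components*. Suppose $\omega(A)=\lambda(P)$ and a stable map in class $A$ passes through $p\notin\bigcup D_i$. Some nonconstant component $Z$ passes through $p$ and lies in no $D_i$, so all its intersection numbers are $\ge0$. They form an element of $K$, and hence $Z$ alone has area at least $\lambda(P)=\omega(A)$. Everything else is constant. In $P_m$ the least class is $F$, and the only curve in class $F$ through $p$ is the fibre.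

To carry this out we must know the minimizers in general. That is Theorem B(1).

## 6. Least-area relations are zero-sum primitive collections

**Step 1. A minimum exists.** *Purpose: to have a minimizer to work with.* Translating $\mu$ by $v$ changes $\kappa_i$ by $\langle v,\eta_i\rangle$, and $\ell(a)$ changes by $\langle v,\sum a_i\eta_i\rangle=0$ for $a\in K$. So we may assume $0\in\operatorname{int}P$, i.e. all $\kappa_i>0$. The set $K$ is nonempty: by completeness $-\sum_i\eta_i$ lies in a cone of $\Sigma$, and by smoothness it equals $\sum_jc_j\eta_j$ with integers $c_j\ge0$; then $(1,\dots,1)+c\in K$. For each real $t$ only finitely many $a\in K$ have $\ell(a)\le t$, because then $a_i\le t/\kappa_i$. So $\ell$ attains its minimum on $K$, and $\lambda(P)>0$.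

**Step 2. A primitive collection in the support.** *Purpose: to find something to subtract.* Let $a$ be a minimizer and $I=\{i:a_i>0\}$. The generators of a cone of $\Sigma$ are linearly independent, whereas $\sum_Ia_i\eta_i=0$ with positive coefficients. So $I$ does not span a cone of $\Sigma$, and $I$ contains a primitive collection $C$. Again by completeness and smoothness,
$$\sum_{i\in C}\eta_i=\sum_jc_j\eta_j,\qquad c_j\in\mathbb Z_{\ge0}, \tag{1}$$
where $c$ is supported on the generators of one cone $\sigma\in\Sigma$. (If the sum is $0$, then $c=0$.)

**Step 3. Replacing the left side of (1) by the right side lowers the area.** *Purpose: the strict inequality*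
$$\sum_jc_j\kappa_j<\sum_{i\in C}\kappa_i. \tag{2}$$
Choose a maximal cone containing $\sigma$ as a face, and let $y$ be the corresponding vertex of $P$. Then $\langle y,\eta_j\rangle=\kappa_j$ whenever $c_j\neq0$, so
$$\sum_jc_j\kappa_j=\Big\langle y,\sum_jc_j\eta_j\Big\rangle=\sum_{i\in C}\langle y,\eta_i\rangle\le\sum_{i\in C}\kappa_i .$$
Equality would force $y\in F_i$ for all $i\in C$. Then $\bigcap_{i\in C}F_i\ne\emptyset$ and $C$ would span a cone of $\Sigma$, a contradiction.

**Step 4. Conclusion.** *Purpose: to identify $a$.* Put $a'=(a-1_C)+c$. Since $C\subset I$, we have $a-1_C\ge0$, so $a'\in\mathbb Z_{\ge0}^N$. By (1), $\sum a_i'\eta_i=0$, and by (2), $\ell(a')<\ell(a)$. If $a'\ne0$, it would lie in $K$ and contradict minimality. So $a'=0$, and since both summands are non-negative, $a=1_C$ and $c=0$. By (1), $\sum_{i\in C}\eta_i=0$.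

Conversely, every primitive collection $C$ with $\sum_C\eta_i=0$ gives $1_C\in K$ with $\ell(1_C)=\sum_C\kappa_i$. So $\lambda(P)$ is the stated minimum. This proves Theorem B(1). $\square$

*Check on $P_m$.* Take $a$ with $\gamma=0,\ s=1$, and $C=\{-e_1,(1,m)\}$. Then (1) reads $(-e_1)+(1,m)=m\,e_2$. The new relation is $m(-e_2)+m\,e_2=0$, of area $mf<b+mf$.

## 7. The open set $\mathbb P^{k-1}\times(\mathbb C^*)^{n-k+1}$ and curves in the minimal class

From now on fix a minimizer $1_C$ and put $k=|C|\ge2$. Let $\mathbb T=(\mathbb C^*)^n\subset X$ be the open orbit, i.e. the complement of all the $D_i$.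

**Step 5. A product neighborhood.** *Purpose: to see the curves we want.* Any $k-1$ of the $\eta_i$, $i\in C$, span a cone of $\Sigma$, so they are part of a $\mathbb Z$-basis of $\mathbb Z^n$. The remaining one is minus their sum. Hence $L=\langle\eta_i\rangle_{i\in C}$ is a saturated sublattice of rank $k-1$, and the cones spanned by proper subsets of $C$ form in $L\otimes\mathbb R$ the fan of $\mathbb P^{k-1}$. All of them belong to $\Sigma$, and they are exactly the cones of $\Sigma$ all of whose rays lie in $C$, because $C$ itself spans no cone.

A torus orbit of $X$ lies in $D_i$ exactly when $\eta_i$ is a ray of its cone. So the orbits of these cones make up $X\setminus\bigcup_{i\notin C}D_i$. Choosing a complement of $L$ in $\mathbb Z^n$ we get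
$$U:=X\setminus\bigcup_{i\notin C}D_i\;\cong\;\mathbb P^{k-1}\times(\mathbb C^*)^{n-k+1}, \tag{3}$$
and for $i\in C$ the set $D_i\cap U$ is (coordinate hyperplane)$\,\times(\mathbb C^*)^{n-k+1}$.

Let $A$ be the class of a line in a fibre $\mathbb P^{k-1}\times\{t\}$. A line meets a hyperplane once and misses $D_i$ for $i\notin C$. So $A\cdot D_i=1$ for $i\in C$ and $A\cdot D_i=0$ otherwise: this is the class of Theorem B(2). By (T2) and (T3),
$$c_1(A)=k,\qquad \omega(A)=\sum_{i\in C}\kappa_i=\lambda(P). \tag{4}$$

*Example.* For $P_m$, $C=\{e_2,-e_2\}$ and $U$ is $X$ minus two fibres, namely $\mathbb P^1\times\mathbb C^*$; $A=F$. For $\mathbb{CP}^n$, $U=X$ and $A$ is the class of a line.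

**Lemma 8.** Let $f:(\Gamma;x_1,x_2)\to X$ be a genus-$0$ stable map in class $A$ with $f(x_1)=p\in\mathbb T$. Then exactly one component $Z$ of $\Gamma$ is nonconstant, and $f|_Z$ is an isomorphism onto a line through $p$ in the fibre $\Pi_p\cong\mathbb P^{k-1}$ of $U$ containing $p$. Either $\Gamma=Z$ with $x_1\ne x_2$, or $\Gamma=Z\cup Z'$ with $Z'$ contracted and $x_1,x_2\in Z'$. Moreover $H^1(\Gamma,f^*TX)=0$ and $f$ has no nontrivial automorphisms.

**Proof, Step 6: one nonconstant component.** *Purpose: to exclude bad bubbles.* Since $\omega(A)>0$, some component is nonconstant. If the component carrying $x_1$ is nonconstant, call it $Z$. Otherwise let $Z$ be a nonconstant component adjacent to the maximal connected contracted subtree containing $x_1$; that subtree maps to $p$. Either way $p\in f(Z)$.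

Let $B=f_*[Z]$ (counted with the degree of $f|_Z$) and $b_i=B\cdot D_i$. As $p\notin D_i$, we have $f(Z)\not\subset D_i$. So the pullback to $Z$ of the section defining $D_i$ is nonzero, and $b_i$, the number of its zeros with multiplicity, is $\ge0$. By (T2), $\sum b_i\eta_i=0$. By (T3), $\sum b_i\kappa_i=\omega(B)>0$, because $Z$ is a nonconstant holomorphic curve and $\omega$ is Kähler; in particular $b\neq0$. So $b\in K$ and
$$\omega(B)=\ell(b)\ge\lambda(P)=\omega(A).$$
The other components have area $\ge0$, and all areas add up to $\omega(A)$. Hence all other components have area $0$, i.e. are constant, and $B=A$.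

**Step 7: it is a line.** *Purpose: to identify $f|_Z$.* For $i\notin C$ we have $B\cdot D_i=0$ and $f(Z)\not\subset D_i$. The pulled-back section then has no zeros, so $f(Z)\cap D_i=\emptyset$. Thus $f(Z)\subset U$. The projection $f(Z)\to(\mathbb C^*)^{n-k+1}$ is given by holomorphic functions on a compact connected curve, so it is constant, and $f(Z)\subset\Pi_p$. The degree of $f|_Z:Z\to\Pi_p\cong\mathbb P^{k-1}$ is $B\cdot D_i=1$ for any $i\in C$. A degree-$1$ map from $\mathbb P^1$ is an isomorphism onto a line.

**Step 8: the contracted part.** *Purpose: to list the possible domains.* Since $\Gamma$ is a tree and $Z$ is its only nonconstant component, each maximal connected contracted subtree is attached to $Z$ at one point. An end component of such a subtree, i.e. one whose only node leads toward $Z$, has one node and so needs at least two marked points. With two marked points in total, there is at most one such subtree, and it has a single end, so it is a chain. Any component of the chain other than the end would have two nodes and no marked point, hence only two special points, against stability. So the subtree is a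 single component $Z'$ carrying $x_1$ and $x_2$. If there is no subtree, then $\Gamma=Z$ with $x_1\ne x_2$.

**Step 9: no obstruction, no automorphisms.** *Purpose: to make (G4) applicable.* By (3) the tangent bundle of $X$ along $\Pi_p$ is $T\mathbb P^{k-1}\oplus\mathcal O^{n-k+1}$, so
$$f^*TX|_Z\cong\mathcal O(2)\oplus\mathcal O(1)^{k-2}\oplus\mathcal O^{n-k+1},$$
while $f^*TX|_{Z'}$ is trivial. If $\Gamma=Z$, then $H^1=0$ at once. If $\Gamma=Z\cup Z'$, use
$$0\to f^*TX|_{Z'}(-\text{node})\to f^*TX\to f^*TX|_Z\to0 .$$
The left term is $\mathcal O(-1)^n$ on $Z'$ with $H^1=0$, and the right term has $H^1=0$; so $H^1(\Gamma,f^*TX)=0$. An automorphism of $f$ preserves $Z$ and is the identity there because $f|_Z$ is injective; on $Z'$, if present, it fixes the three special points, so it is the identity. $\square$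

## 8. The invariant $GW_A(PD[pt],h^{k-1})$

Put $\overline{\mathcal M}=\overline{\mathcal M}_{0,2}(X,A)$. By (4) its expected dimension is $n-3+k+2=n+k-1$, which is the total degree of $PD[pt]$ and $h^{k-1}$. The variety $X$ is projective: the vectors $\kappa$ whose polytope has normal fan $\Sigma$ form an open set, so they include rational ones, and multiples of these give ample divisors. Let $h$ be an ample class.

**Step 10. The part of the moduli space we need.** *Purpose: to replace the virtual class by an honest one.* Let $W=ev_1^{-1}(\mathbb T)$, an open part of $\overline{\mathcal M}$. By Lemma 8 and (G4), $W$ is smooth of dimension $n+k-1$ with trivial automorphism groups, and $[\overline{\mathcal M}]^{vir}|_W=[W]$.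

The connected group $\mathbb T$ acts on $X$, hence on $W$, and $ev_1:W\to\mathbb T$ is equivariant for the simply transitive action. Let $p\in\mathbb T$ be the unit and $F=ev_1^{-1}(p)$. The map $\mathbb T\times F\to W$, $(t,f)\mapsto t\cdot f$, is an isomorphism, with inverse $w\mapsto(ev_1(w),ev_1(w)^{-1}\cdot w)$. So $F$ is smooth of pure dimension $k-1$. It is closed in $\overline{\mathcal M}$, hence proper.

**Step 11. Imposing the point constraint.** *Purpose: to reduce to an integral over $F$.* Let $i_p:\{p\}\to X$ be the inclusion. Capping $[\overline{\mathcal M}]^{vir}$ with $ev_1^*PD[pt]$ is the refined Gysin map $i_p^!$ followed by push-forward from $F$. Refined Gysin maps commute with restriction to open sets, and $ev_1$ on $W\cong\mathbb T\times F$ is the projection to $\mathbb T$. So $i_p^![\overline{\mathcal M}]^{vir}=i_p^![W]=[F]$, and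
$$GW_A(PD[pt],h^{k-1})=\int_Fev_2^*h^{k-1}. \tag{5}$$

**Step 12. $ev_2:F\to\Pi_p$ has degree $1$.** *Purpose: to evaluate (5).* By Lemma 8, $ev_2$ maps $F$ to $\Pi_p\cong\mathbb P^{k-1}$.

Let $q\ne p$ be in $\Pi_p$. If $f(x_1)=p$ and $f(x_2)=q$, then $x_1,x_2$ are not on a contracted component, so $\Gamma=Z$ and $f$ parametrizes the line through $p$ and $q$. This gives exactly one point of $F$ over $q$.

If $f(x_2)=p$, then $\Gamma=Z$ is impossible, since $f|_Z$ is injective and $x_1\neq x_2$. So $\Gamma=Z\cup Z'$, and $f$ is determined by a line through $p$. Thus $ev_2^{-1}(p)$ is parametrized by the lines through $p$ and has dimension $k-2$. As $F$ has pure dimension $k-1$, the set $ev_2^{-1}(p)$ contains no component of $F$.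

So every component of $F$ meets $ev_2^{-1}(\Pi_p\setminus\{p\})$, where $ev_2$ is bijective onto $\Pi_p\setminus\{p\}$. There each component has dimension $k-1$ and finite fibres, so it dominates $\Pi_p$. Two components would give two points over a general $q$, so there is only one. A dominant, generically injective map of varieties of the same dimension in characteristic $0$ has degree $1$. Hence
$$GW_A(PD[pt],h^{k-1})=\int_{\Pi_p}h^{k-1}=(h\cdot A)^{k-1}>0. \tag{6}$$
The middle equality holds because $h|_{\Pi_p}$ is $(h\cdot A)$ times the hyperplane class, and the inequality because $h$ is ample.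

*Check.* For $\mathbb{CP}^n$ and the hyperplane class $h$, we have $k-1=n$ and $h^n=PD[pt]$. Formula (6) says that there is one line through two points.

**Step 13. From algebraic to symplectic.** *Purpose: to have (6) for $\omega$ and its deformations.* By (G3), (6) holds for the symplectic invariant of an integral Kähler form $\omega_1$ on $X$. By (T1), $\omega$ is Kähler for the same complex structure, so $(1-t)\omega+t\omega_1$ is Kähler for all $t\in[0,1]$. By (G1), the invariant is the same for $\omega$ and for every $\omega'$ connected to $\omega$ by a path of symplectic forms. This is the first assertion of Theorem B(2).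

## 9. From the nonzero invariant to the bound on balls

We need one classical inequality, with its short proof.

**Lemma 9 (monotonicity, Lelong).** Let $S$ be a connected Riemann surface and $v:S\to B^{2n}(R)\subset\mathbb C^n$ a proper nonconstant holomorphic map with $0\in v(S)$. Then $\int_Sv^*\omega_0\ge\pi R^2$, where $\omega_0=\sum dx_j\wedge dy_j$.

**Proof.** Let $\theta=\frac12\sum(x_jdy_j-y_jdx_j)$, so $d\theta=\omega_0$ and $\theta_z(w)=\frac12\omega_0(z,w)$. We first show that $d(\theta/|z|^2)$ is $\ge0$ on complex lines. With $\langle\cdot,\cdot\rangle$ the real inner product, $\omega_0(a,b)=\langle ia,b\rangle$. For a tangent vector $w$ at $z\neq0$,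
$$(d|z|^2\wedge\theta)(w,iw)=\langle z,w\rangle\,\omega_0(z,iw)-\langle z,iw\rangle\,\omega_0(z,w)=\langle z,w\rangle^2+\langle z,iw\rangle^2\le|z|^2|w|^2,$$
by the Hermitian Cauchy–Schwarz inequality. Hence
$$d\Big(\frac{\theta}{|z|^2}\Big)(w,iw)=\frac{|w|^2}{|z|^2}-\frac{\langle z,w\rangle^2+\langle z,iw\rangle^2}{|z|^4}\ge0 .$$
For $0<s<R$ let $S_s=\{|v|<s\}$, which has compact closure because $v$ is proper, and let $a(s)=\int_{S_s}v^*\omega_0$. For regular values $s_0<s$ of $|v|$ (almost all values are regular, by Sard), Stokes gives $a(s)=\int_{\partial S_s}v^*\theta$, and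
$$\frac{a(s)}{s^2}-\frac{a(s_0)}{s_0^2}=\int_{S_s\setminus S_{s_0}}v^*d\Big(\frac{\theta}{|z|^2}\Big)\ge0. \tag{7}$$
Let $v(z_0)=0$. In a suitable local coordinate $\zeta$ at $z_0$, $v=c\,\zeta^d+O(\zeta^{d+1})$ with $|c|=1$, $d\ge1$. Let $0<\delta<1$. For small $s_0$ the disc $|\zeta|<\rho$ with $\rho^d=(1-\delta)s_0$ lies in $S_{s_0}$, and there $v^*\omega_0$ is at least $(1-\delta)d^2|\zeta|^{2d-2}$ times the Euclidean area form. Integrating, $a(s_0)\ge(1-\delta)\,d\pi\rho^{2d}=(1-\delta)^3d\pi s_0^2$. Let $s_0\to0$ in (7), then $\delta\to0$: $a(s)\ge d\pi s^2\ge\pi s^2$. Let $s\to R$. $\square$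

**Step 14. Gromov's argument.** *Purpose: to prove $w_G(M,\omega')\le\omega'(A)$ for $\omega'$ as in Theorem B(2).* Let $\varphi:B^{2n}(r)\to(M,\omega')$ be a symplectic embedding and $0<r'<r$. Choose an $\omega'$-compatible $J$ with $J=\varphi_*J_0$ on $\varphi(\overline{B(r')})$, where $J_0$ is the standard complex structure. Such a $J$ exists: take a Riemannian metric equal to the push-forward of the Euclidean one near $\varphi(\overline{B(r')})$ and form the compatible $J$ by polar decomposition.

By Step 13 the invariant $GW_A(PD[pt],h^{k-1})$ of $(M,\omega')$ is nonzero. By (G2) there is a genus-$0$ stable $J$-map in class $A$ through $\varphi(0)$. Since $A\neq0$, its domain has a nonconstant component, and as in Step 6 there is one, $u:\mathbb{CP}^1\to M$, with $\varphi(0)\in u(\mathbb{CP}^1)$. All components have $\omega'$-area $\ge0$, so $\int u^*\omega'\le\omega'(A)$.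

Let $u(z_0)=\varphi(0)$, and let $S$ be the connected component of $u^{-1}(\varphi(B(r')))$ containing $z_0$. Put $v=\varphi^{-1}\circ u:S\to B(r')$, a holomorphic map with $v(z_0)=0$. On all of $u^{-1}(\varphi(B(r')))$ the map $\varphi^{-1}\circ u$ is proper, because the preimage of a compact set $Q$ is $u^{-1}(\varphi(Q))$, which is closed in $\mathbb{CP}^1$. A connected component is closed in it, so $v$ is proper.

Also $v$ is nonconstant. If $v\equiv0$ on $S$, then boundary points of $S$ also map to $\varphi(0)$; they lie in $u^{-1}(\varphi(B(r')))$, hence in $S$. So $S$ would be open and closed, and $u$ would be constant. (Note that $u$ cannot stay inside $\varphi(B(r'))$, as $\omega'$ is exact there.) By Lemma 9,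
$$\pi r'^2\le\int_Sv^*\omega_0=\int_Su^*\omega'\le\int_{\mathbb{CP}^1}u^*\omega'\le\omega'(A),$$
where the second inequality uses $u^*\omega'\ge0$. Let $r'\to r$ and take the supremum over embeddings: $w_G(M,\omega')\le\omega'(A)$. This completes Theorem B(2).

**Step 15. Theorem A.** Take $\omega'=\omega$. By (4),
$$w_G(M)\le\omega(A)=\lambda(P)\le\sum a_i\kappa_i\qquad\text{for every }a\in K.\qquad\blacksquare$$

## 10. Simplices inside $P$: sharpness of the bound

**Step 16. A lower bound from a simplex.** *Purpose: to turn a simplex in $P$ into a ball in $M$.* We quote a known fact (Traynor, *J. Differential Geom.* 42, 1995; see also Latschev–McDuff–Schlenk, *Geom. Topol.* 17, 2013): for every $\varepsilon'<\varepsilon$, the ball of capacity $\varepsilon'$, i.e. with $\pi r^2=\varepsilon'$, embeds symplectically in $\operatorname{int}\{x\ge0,\sum x_j\le\varepsilon\}\times T^n$.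

On the other hand $\mu^{-1}(\operatorname{int}P)\cong\operatorname{int}P\times T^n$ with the form $\sum dx_j\wedge d\theta_j$. An integral affine map $x\mapsto Gx+v$, $G\in GL(n,\mathbb Z)$, lifts to the symplectomorphism $(x,\theta)\mapsto(Gx+v,(G^T)^{-1}\theta)$. So if $P$ contains an integral affine image of $\{x\ge0,\sum x_j\le\varepsilon\}$, then $w_G(M)\ge\varepsilon'$ for all $\varepsilon'<\varepsilon$, i.e. $w_G(M)\ge\varepsilon$. With $\varepsilon=\lambda(P)$ and Theorem A this gives the first assertion of Theorem B(3).

**Step 17. The bundles $\mathbb P(\mathcal O\oplus\mathcal O(m))\to\mathbb{CP}^{n-1}$.** *Purpose: sharp examples, many of them non-Fano.* Let $n\ge2$, $m\ge1$, $b,f>0$ and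
$$P=\{(x,y)\in\mathbb R^{n-1}\times\mathbb R:\ x\ge0,\ 0\le y\le f,\ \textstyle\sum x_j\le b+m(f-y)\}.$$
This is combinatorially a prism over a simplex, with normals $-e_1,\dots,-e_{n-1},\,(1,\dots,1,m),\,\pm e_n$. Each vertex uses one of $\pm e_n$ and $n-1$ of the other normals, which project to a basis of $\mathbb Z^{n-1}$; so $P$ is Delzant. It is the polytope of $\mathbb P(\mathcal O\oplus\mathcal O(m))$ over $\mathbb{CP}^{n-1}$. Every polytope with this fan is of this form after a translation: move the facets with normals $-e_1,\dots,-e_n$ to the coordinate hyperplanes, call the height $f$, and write the last constant as $b+mf$; the edges in $\{y=f\}$ have length $b$, so $b>0$. For $n=2$ it is the trapezoid $P_m$.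

The relation $e_n+(-e_n)=0$ has area $f$, the area of the fibre, so $w_G(M)\le\lambda(P)\le f$. Conversely, if $x,y\ge0$ and $\sum x_j+y\le f$, then $y\le f$ and $\sum x_j\le f-y\le b+m(f-y)$. So $P$ contains a standard simplex of size $f$, and $w_G(M)\ge f$. Hence $w_G(M)=\lambda(P)=f$.

For the Fano property, take the edge of $\{y=f\}$ in direction $e_1$ from $(0,f)$. It lies on the facets with normals $e_n,-e_2,\dots,-e_{n-1}$, and its ends lie on those with normals $-e_1$ and $(1,\dots,1,m)$. Its wall relation is
$$-e_1-\dots-e_{n-1}+(1,\dots,1,m)-m\,e_n=0 .$$
This is the class of a line in the divisor $\{y=f\}$, and its anticanonical degree is the sum of the coefficients, $n-m$. For $m\ge n$ it is $\le0$, so $M$ is non-Fano.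

**Step 18. Toric $\mathbb{CP}^{k-1}$-bundles with small fibre.** *Purpose: the last assertion of Theorem B(3).* Let $Y$ be a smooth projective toric variety of dimension $n-k+1>0$ with rays $v_i$ and fan $\Sigma_Y$. In suitable coordinates of $\mathbb Z^{k-1}\times\mathbb Z^{n-k+1}$, the fan $\Sigma$ of a toric $\mathbb{CP}^{k-1}$-bundle over $Y$ has rays $(-e_j,0)$ for $j<k$, $(\sum e_j,0)$, and $(u_i,v_i)$. Its cones are generated by a proper subset of the first $k$ rays together with the $(u_i,v_i)$ for which the $v_i$ generate a cone of $\Sigma_Y$.

Let $Q=\{\langle y,v_i\rangle\le\kappa_i\}$ be a Delzant polytope for $Y$, let $\Delta=\{x\ge0,\sum x_j\le1\}\subset\mathbb R^{k-1}$, and put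
$$P_\varepsilon=\{(x,y):x\in\varepsilon\Delta,\ \langle x,u_i\rangle+\langle y,v_i\rangle\le\kappa_i\}.$$

*For small $\varepsilon>0$ the normal fan of $P_\varepsilon$ is $\Sigma$.* First, if $\kappa'$ is close to $\kappa$, then $Q_{\kappa'}=\{\langle y,v_i\rangle\le\kappa_i'\}$ has normal fan $\Sigma_Y$. For each maximal cone $\tau$ the solution $y_\tau(\kappa')$ of $\langle y,v_i\rangle=\kappa'_i$, $v_i\in\tau$, depends continuously on $\kappa'$, and the finitely many strict inequalities $\langle y_\tau,v_i\rangle<\kappa'_i$, $v_i\notin\tau$, persist. So $y_\tau(\kappa')$ is a vertex with normal cone $\tau$, and these cones cover the whole space.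

Now the slice of $P_\varepsilon$ over $x\in\varepsilon\Delta$ is $Q_{\kappa'}$ with $\kappa_i'=\kappa_i-\langle x,u_i\rangle$, so for small $\varepsilon$ it has normal fan $\Sigma_Y$. At a point $(x,y)\in P_\varepsilon$ the tight constraints are those of a proper subset of the $k$ facets of $\varepsilon\Delta$, together with the $(u_i,v_i)$ for which the $v_i$ generate a cone of $\Sigma_Y$. Their normals are linearly independent and generate a cone of $\Sigma$. Each maximal cone of $\Sigma$ occurs, at a vertex of the slice over a vertex of $\varepsilon\Delta$. So the vertices of $P_\varepsilon$ correspond exactly to the maximal cones of $\Sigma$, and the normal fan is $\Sigma$.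

*The simplex.* Fix a compact $Q'\subset\operatorname{int}Q$ with nonempty interior. There is $\delta>0$ with $\langle y,v_i\rangle\le\kappa_i-\delta$ for all $i$ and all $y\in Q'$. If $\varepsilon$ is so small that $|\langle x,u_i\rangle|\le\delta$ on $\varepsilon\Delta$, then $\varepsilon\Delta\times Q'\subset P_\varepsilon$. For small $\varepsilon$ the set $Q'$ contains a translate of the standard $\varepsilon$-simplex of $\mathbb R^{n-k+1}$. The product of $\varepsilon\Delta$ with it contains a translate of the $n$-dimensional standard $\varepsilon$-simplex. So $w_G\ge\varepsilon$ by Step 16. The fibre relation $\sum_j(-e_j,0)+(\sum e_j,0)=0$ has area $0+\dots+0+\varepsilon=\varepsilon$. Hence $\varepsilon\le w_G\le\lambda(P_\varepsilon)\le\varepsilon$, and equality holds throughout. This proves Theorem B(3). $\square$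

## 11. A nine-sided polygon with $w_G(M)<\lambda(P)$

By B(1), in dimension $2$ with $N\ge4$ the number $\lambda(P)$ is a width of $P$ between two parallel sides. The volume bounds $w_G$ from above. So we look for a polygon with small area that is wide between all pairs of parallel sides. Start from the triangle $Q$ with vertices $(0,0),(1,2),(2,1)$, whose area is $\frac12|1\cdot1-2\cdot2|=\frac32$:
$$Q=\{-2x+y\le0,\quad x-2y\le0,\quad x+y\le3\}.$$
It is not Delzant, since its normals $(-2,1),(1,-2),(1,1)$ have pairwise determinants $\pm3$. We repair it by shaving each corner twice.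

**Step 19. The polygon.** *Purpose: a Delzant polygon inside $Q$ that is almost $Q$.* For $0<\tau<\frac12$ let $P_\tau\subset Q$ be cut out by the three inequalities above and
$$y\le2-\tau,\quad -x+y\le1-\tau,\quad -x\le-\tau,\quad -y\le-\tau,\quad x-y\le1-\tau,\quad x\le2-\tau .$$
The nine normals in cyclic order are
$$(1,1),\ (0,1),\ (-1,1),\ (-2,1),\ (-1,0),\ (0,-1),\ (1,-2),\ (1,-1),\ (1,0).$$
Intersecting consecutive boundary lines, starting with the first two, gives the points
$$(1+\tau,2-\tau),\ (1,2-\tau),\ (1-\tau,2-2\tau),\ (\tau,2\tau),\ (\tau,\tau),\ (2\tau,\tau),\ (2-2\tau,1-\tau),\ (2-\tau,1),\ (2-\tau,1+\tau).$$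
The successive differences, ending back at the first point, are
$$\tau(-1,0),\ \tau(-1,-1),\ (1-2\tau)(-1,-2),\ \tau(0,-1),\ \tau(1,0),\ (1-2\tau)(2,1),\ \tau(1,1),\ \tau(0,1),\ (1-2\tau)(-1,1).$$
All factors are positive, the primitive directions turn counterclockwise exactly once around, and consecutive directions have determinant $1$. So these points are the vertices of a convex polygon whose sides lie on the nine lines, with the listed outward normals. It is $P_\tau$, it has $N=9$ sides, and it is Delzant.

**Step 20. Its $\lambda$.** *Purpose: to apply B(1).* For a complete smooth fan in dimension $2$ with $N\ge4$, every primitive collection has two elements. In a collection of at least three rays all pairs would span cones, so these rays would be pairwise adjacent in the cyclic order, which forces $N=3$. So by B(1), $\lambda(P_\tau)$ is the minimum of $\kappa_i+\kappa_j$ over pairs with $\eta_j=-\eta_i$. The opposite pairs among the nine normals are $\pm(0,1)$, $\pm(1,0)$ and $\pm(1,-1)$; the opposites of $(1,1),(-2,1),(1,-2)$ do not occur. The sums are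
$$(2-\tau)+(-\tau),\qquad(2-\tau)+(-\tau),\qquad(1-\tau)+(1-\tau),$$
so $\lambda(P_\tau)=2-2\tau$.

**Step 21. The volume bound.** *Purpose: to bound $w_G$ below $\lambda$.* Since $\mu^{-1}(\operatorname{int}P_\tau)\cong\operatorname{int}P_\tau\times T^2$ has full measure and $T^2$ has area $1$, the volume $\int_M\omega^2/2$ equals $\operatorname{area}(P_\tau)$. A ball $B^4(r)$ has volume $\pi^2r^4/2=(\pi r^2)^2/2$. Hence
$$\tfrac12\,w_G(M)^2\le\operatorname{area}(P_\tau)\le\tfrac32,\qquad\text{i.e. } w_G(M)\le\sqrt3 .$$
For $\tau=\frac1{10}$ we get $w_G(M)\le\sqrt3<1.74<1.8=\lambda(P_\tau)$. The same holds for all $0<\tau<1-\sqrt3/2$, since then $2-2\tau>\sqrt3$. This proves Theorem B(4). $\square$
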